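# Covering $\mathbb F_q^n\setminus\{\vec 0\}$ by hyperplanes with multiplicity: a value that fails for $q=3$

## 1. Hyperplane covers and the number $f_q(n,k)$

Throughout, $q$ is a prime power, $n,k$ are positive integers, and $\mathbb F_q$ is the field with $q$ elements. For $a,x\in\mathbb F_q^n$ write $a\cdot x=\sum_i a_ix_i$.

**Affine hyperplane.** A set $\{x\in\mathbb F_q^n: a\cdot x=c\}$ with $a\ne 0$ and $c\in\mathbb F_q$. It misses the origin exactly when $c\neq0$, and then, after scaling, it can be written uniquely as $\{a\cdot x=1\}$. *Example.* In $\mathbb F_3^2$ the hyperplanes are the $12$ affine lines. Four pass through $\vec 0$, and the other eight are $\{a\cdot x=1\}$ for the eight nonzero vectors $a$. In $\mathbb F_q^1$ the hyperplanes are the points.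

**Parallel class.** The $q$ hyperplanes $\{a\cdot x=c\}$, $c\in\mathbb F_q$, for one fixed $a\neq 0$. They partition the space, so adding a parallel class to a collection raises the cover of every point, the origin included, by exactly one. *Example.* $\{x_1=0\},\{x_1=1\},\{x_1=2\}$ in $\mathbb F_3^n$.

**Admissible multiset.** A multiset of affine hyperplanes of $\mathbb F_q^n$ (repetitions allowed and counted) is *admissible for $k$* if every nonzero point lies on at least $k$ members and the origin lies on at most $k-1$ members. *Example.* The $(q-1)n$ hyperplanes $\{x_i=c\}$ with $1\le i\le n$, $c\ne0$ are admissible for $k=1$: a nonzero point has a nonzero coordinate, and the origin is not covered.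

**The number $f_q(n,k)$.** The minimum cardinality of a multiset admissible for $k$. *Example.* In $\mathbb F_q^1$ each of the $q-1$ nonzero points must be taken at least $k$ times, and taking each exactly $k$ times is admissible. So
$$f_q(1,k)=(q-1)k .$$

## 2. Order of vanishing, reduced polynomials, digit sums

**Multiplicity.** Let $F\in\mathbb F_q[x_1,\dots,x_n]$ be nonzero and $p\in\mathbb F_q^n$. Expand $F(p+z)$ in monomials in $z=(z_1,\dots,z_n)$. The multiplicity (order of vanishing) of $F$ at $p$ is the smallest degree of a monomial that occurs; the homogeneous part of that degree is the *lowest form* of $F$ at $p$. Lowest forms multiply, and a product of nonzero polynomials is nonzero, so multiplicities of products add. *Example.* $F=x_1x_2$ has multiplicity $2$ at $(0,0)$, $1$ at $(1,0)$ and $0$ at $(1,1)$.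

Now let $\mathcal H$ be a multiset of hyperplanes and $F$ the product of the affine linear polynomials $a\cdot x-c$ that define its members. Then $\deg F=|\mathcal H|$, and the multiplicity of $F$ at $p$ is the number of members of $\mathcal H$ through $p$. This converts lower bounds on degrees into lower bounds on $f_q(n,k)$.

**Order of a power series.** For a nonzero series in $\mathbb F_q[[y_1,\dots,y_n]]$, the smallest degree of a nonzero homogeneous component. Orders of products add. *Example.* $y_1y_2+y_1^5$ has order $2$.

**Reduced polynomial.** One of degree at most $q-1$ in each variable separately. *Example.* For $q=3$, $x_1^2x_2$ is reduced and $x_1^3$ is not.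

**Digit sum.** $s_q(i)$ is the sum of the base-$q$ digits of the integer $i\ge0$. *Example.* $s_3(0),s_3(1),s_3(2),s_3(3),s_3(4)=0,1,2,1,2$, while $s_2(2)=1$.

We also use the power sums over $\mathbb F_q$ (with $0^0=1$):
$$\sum_{c\in\mathbb F_q}c^j=0\ \text{ for }0\le j\le q-2,\qquad \sum_{c\in\mathbb F_q}c^{q-1}=-1. \tag{1}$$
For $j=0$ the sum is $q=0$. For $1\le j\le q-2$ let $\gamma$ generate $\mathbb F_q^\times$; multiplying the sum $S$ by $\gamma^j\ne1$ permutes its terms, so $\gamma^jS=S$ and $S=0$. For $j=q-1$ there are $q-1$ terms equal to $1$.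

## 3. Symmetric bilinear forms over $\mathbb F_3$

On $\mathbb F_3^m$ use $u\cdot v=\sum u_iv_i$, and let $\mathbf 1$ be the all-one vector. For a subspace $U$, $U^\perp=\{v: v\cdot u=0\ \text{for all } u\in U\}$. The standard form is nondegenerate, so $\dim U^\perp=m-\dim U$ and $(U^\perp)^\perp=U$. We write $U\cdot U=0$ when $u\cdot u'=0$ for all $u,u'\in U$. *Example.* $U=\langle(1,1,1)\rangle\le\mathbb F_3^3$ has $U\cdot U=0$, and $U\subseteq U^\perp$.

**Radical.** For a subspace $W$, $\mathrm{rad}(W)=W\cap W^\perp$. The form descends to a nondegenerate form on $W/\mathrm{rad}(W)$, and $w\cdot w$ depends only on the class of $w$. *Example.* $W=\langle(1,1,1),(1,2,0)\rangle$ is $\mathbf 1^\perp$ in $\mathbb F_3^3$; its radical is $\langle\mathbf 1\rangle$, and $W/\mathrm{rad}(W)$ is one-dimensional with $(1,2,0)\cdot(1,2,0)=5=-1$.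

**Diagonalization.** In odd characteristic every symmetric bilinear form has an orthogonal basis. Over $\mathbb F_3$ the diagonal entries of a nondegenerate form are therefore $\pm1$. We say that the form *represents* $1$ if $w\cdot w=1$ for some $w$. *Example.* The form $\langle-1\rangle$ does not represent $1$, since $-s^2\in\{0,-1\}$; the form $\langle -1,-1\rangle$ does, since $-1-1=1$.

**Counting symbols.** For $w\in\mathbb F_3^m$ let $N_c(w)$ be the number of coordinates equal to $c$. *Example.* $w=(1,1,1,2,2,2)$ has $N_1=N_2=3$, $N_0=0$.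

## 4. Does $f_q(n,k)=(q-1)(n+1)+q(k-2)$ hold for large $n$?

Jamison's theorem states $f_q(n,1)=(q-1)n$. For $k\ge2$ the known bounds are
$$(q-1)n+k-1\ \le\ f_q(n,k)\ \le\ (q-1)(n+1)+q(k-2), \tag{2}$$
and for $q=2$ it is known that $f_2(n,k)=n+2k-3$ for all $n$ large in terms of $k$. The right side of (2) at $q=2$ is exactly $n+2k-3$, which suggests the following question, from Anurag Bishnoi, Simona Boyadzhiyska, Shagnik Das and Tamás Mészáros, "Subspace coverings with multiplicities", arXiv:2101.11947 (2021).

**Question.** Is it true that for every prime power $q$ and every $k\ge2$ there is $n_0(k,q)$ such that $f_q(n,k)=(q-1)(n+1)+q(k-2)$ for all $n\ge n_0(k,q)$?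

In words: for large $n$, can one do better than the obvious covering? The answer to the question is **no**. The formula fails for $q=3$, for every $k\ge3$ and every $n\geq 1$, by the first of the four results proved below.

**Theorem 1.** For all $n\ge1$ and $k\ge3$, $f_3(n,k)\le 2n+3k-5$.

For $q=3$ the formula predicts $2(n+1)+3(k-2)=2n+3k-4$, one more. So no $n_0(k,3)$ exists for any $k\ge 3$.

**Theorem 2.** Let $F\in\mathbb F_q[x_1,\dots,x_n]$ vanish to order $\ge k$ at every nonzero point of $\mathbb F_q^n$ and to order exactly $t<k$ at $\vec0$. Put $j=k-t$, and if $j\ge2$ assume $n\ge1+\lfloor\log_q(j-1)\rfloor$. Then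
$$\deg F\ \ge\ (q-1)n+q(k-1)-s_q(j-1). \tag{3}$$
Hence for $k\ge2$ and $n\ge1+\lfloor\log_q(k-1)\rfloor$,
$$(q-1)n+q(k-1)-\max_{0\le i\le k-1}s_q(i)\ \le\ f_q(n,k)\ \le\ (q-1)n+q(k-1)-1. \tag{4}$$

The right side of (4) is the right side of (2), rewritten.

**Corollary 3.**
(a) $f_q(n,2)=(q-1)(n+1)$ for all $q$ and all $n\ge1$; so the formula is true for $k=2$.
(b) $f_3(n,3)=2n+4$ for all $n\ge1$; and $f_3(n,4)=2n+7$, $f_3(n,5)=2n+10$ for all $n\ge2$.
(c) For $q\ge3$ and $n\ge1$: $f_q(n,3)\in\{(q-1)(n+2),\ (q-1)(n+2)+1\}$.

**Theorem 4.** A multiset of $2n+4$ affine hyperplanes of $\mathbb F_3^n$ is admissible for $k=3$ if and only if it has the form $\{a_i\cdot x=1\}_{i=1}^{2n+4}$ with all $a_i\ne0$, $\sum a_i=0$, $\sum a_ia_i^T=0$, and every $x\neq0$ satisfies $a_i\cdot x=1$ for at least one $i$.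

The arguments below do not determine $f_q(n,k)$ for $q\ge4$, $k\ge3$, nor exactly for $q=3$, $k\ge6$.

The plan is to try to prove the formula. The attempt gives Theorem 2 and stalls at one precise place. Looking at that place for $q=k=3$ gives Theorem 4, which describes a better covering before we know that one exists. Then we build it.

## 5. The covering with $(q-1)(n+1)+q(k-2)$ members, and the cases $n=1,2$

**The upper bound in (2).** Take $\{x_i=c\}$ for $1\le i\le n$, $c\neq0$, together with $\{x_1+\dots+x_n=c\}$ for $c\ne0$: in all $(q-1)(n+1)$ hyperplanes, none through the origin. A point with at least two nonzero coordinates is covered at least twice by the first family. A point with exactly one nonzero coordinate is covered once by each family. So this multiset is admissible for $k=2$. Adding $k-2$ parallel classes, at a cost of $q$ each, makes it admissible for $k$: the origin is covered exactly $k-2$ times.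

**The case $n=1$.** Here $f_q(1,k)=(q-1)k=qk-k$, and the formula gives $2(q-1)+q(k-2)=qk-2$. These agree for $k=2$, and for $k\ge3$ the true value is smaller. This does not answer the question, which is about large $n$.

**The case $n=2$, $q=k=3$.** Take all eight lines $\{a\cdot x=1\}$, $a\ne0$, of $\mathbb F_3^2$. For $x\neq0$ the equation $a\cdot x=1$ has exactly $3$ solutions $a$, so each nonzero point is covered exactly $3$ times and the origin never. That is $8$ lines, while the formula gives $2\cdot3+3=9$. But the recipe "all hyperplanes missing the origin" has $3^n-1$ members in $\mathbb F_3^n$, which is useless for large $n$. We shall see that $8=2\cdot 2+4$ is nevertheless the second term of a sequence with only two new hyperplanes per dimension.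

## 6. Summing over points: why derivatives gain only one per layer

**Jamison's lower bound.** Suppose $F$ vanishes at all nonzero points and $F(\vec0)\ne0$. Then $\sum_{p\in\mathbb F_q^n}F(p)=F(\vec 0)\neq0$. On the other hand, for a monomial, $\sum_p p_1^{d_1}\cdots p_n^{d_n}=\prod_i\sum_{c}c^{d_i}$, and by (1) this is $0$ as soon as some $d_i<q-1$. So some monomial of $F$ has all $d_i\ge q-1$, and $\deg F\ge(q-1)n$.

**The natural extension to multiplicities.** Suppose $F$ has multiplicity $\geq k$ at all nonzero points and exactly $k-1$ at $\vec0$. Write $F(x+z)=\sum_\gamma F^{(\gamma)}(x)z^\gamma$; then $\deg F^{(\gamma)}\le\deg F-|\gamma|$. For $|\gamma|=k-1$ the polynomial $F^{(\gamma)}$ vanishes at every nonzero point, and for a suitable such $\gamma$ it does not vanish at $\vec0$. Jamison's bound gives $\deg F\ge(q-1)n+k-1$.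

The same number comes out combinatorially, for every $t$. Given an admissible $\mathcal H$ with the origin covered $t\le k-1$ times, delete the $t$ members through the origin. Nonzero points are still covered at least $k-t\geq 1$ times. Now delete any $k-1-t$ further members (more than that many remain). What is left is admissible for $k=1$, so it has at least $(q-1)n$ members, and $|\mathcal H|\ge(q-1)n+k-1$. This is the left side of (2).

**Where this stops.** Each layer of multiplicity earns $1$ in degree, while in the covering of Section 5 each layer costs $q$. Differentiation is the wrong way to remove a layer: it lowers the degree by only $1$. The cheapest polynomial that vanishes once at *every* point of the space in the direction $x_i$ is $x_i-x_i^q$, of degree $q$. So we should expand $F$ in powers of these polynomials, and read each power as one layer.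

## 7. Expansion in powers of $x_i-x_i^q$

Put $g_i=x_i-x_i^q$, and $g^\beta=\prod g_i^{\beta_i}$, $|\beta|=\sum\beta_i$.

**Step 1. Write $F$ in base $g$, controlling degrees.** In one variable, the polynomials $x^ag^b$ with $0\le a<q$, $b\ge0$ have degree $a+qb$, and every integer $\geq 0$ occurs exactly once as such a degree. Their leading coefficients are $\pm1$, so by induction on $d$ the monomial $x^d$ is a combination of those of degree $\le d$. Multiplying over the variables, $x_1^{d_1}\cdots x_n^{d_n}$ is a combination of products $\prod x_i^{a_i}g_i^{\beta_i}$ with $a_i\le q-1$ and $a_i+q\beta_i\le d_i$. Collecting terms, every $F$ can be written as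
$$F=\sum_\beta g^\beta r_\beta,\qquad r_\beta\text{ reduced},\qquad \deg r_\beta\le\deg F-q|\beta|. \tag{5}$$

*Example.* Let $q=3$, $n=1$, $F=(x-1)^3(x-2)^3=(x^2-1)^3=x^6-1$. Since $x^3=x-g$, we get $x^6=x^2-2xg+g^2=x^2+xg+g^2$, so $r_0=x^2-1$, $r_1=x$, $r_2=1$.

**Step 2. Sum a reduced polynomial over all translates.** For $0\le a\le q-1$, the binomial theorem and (1) give
$$\sum_{c\in\mathbb F_q}(c+z)^a=\sum_{i=0}^a\binom ai z^{a-i}\sum_c c^i=\begin{cases}-1,&a=q-1,\\0,&a<q-1.\end{cases}$$
Multiplying over the variables: for reduced $r$,
$$\sum_{p\in\mathbb F_q^n}r(p+z)=(-1)^n\tau(r), \tag{6}$$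
where $\tau(r)$ is the coefficient of $\prod_ix_i^{q-1}$ in $r$. The right side does not depend on $z$; for this the word "reduced" is essential.

**Step 3. Choose local coordinates in which every $g_i$ is a variable.** We want to expand around each point $p$ so that $g_i$ looks the same at all points. Since $p_i^q=p_i$, we have $g_i(p+z)=z_i-z_i^q$. So we solve $z_i-z_i^q=y_i$ for $z_i$, by iterating $z_i=y_i+z_i^q$. The result is
$$x_i(y)=\sum_{r\ge0}y_i^{q^r}\in\mathbb F_q[[y]],\qquad x_i(y)-x_i(y)^q=y_i,$$
because raising to the $q$-th power is additive and shifts the series by one term. Put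
$$\tilde F_p(y)=F(p+x(y)),\qquad \tilde F=\tilde F_{\vec0}.$$
Then $g_i(p+x(y))=y_i$ for every $p\in\mathbb F_q^n$. Subscripts on $\tilde F$ that are integers, such as $\tilde F_{K-1}$, denote homogeneous components of $\tilde F$ in $y$. Clearly $\widetilde{FG}=\tilde F\tilde G$.

The substitution does not disturb multiplicities. If $F(p+z)=H_m(z)+H_{m+1}(z)+\cdots$ with $H_d$ homogeneous of degree $d$ and $H_m\ne0$, then $x(y)=y+(\text{terms of degree}\ge q)$ shows that $H_d(x(y))=H_d(y)+(\text{higher degree})$. So $\tilde F_p$ has order $m$, the multiplicity of $F$ at $p$, and its lowest form is $H_m(y)$.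

**Step 4. Compare two evaluations of $\sum_p\tilde F_p$.** This gives the tool for all lower bounds.

**Lemma 5.** Let $K\ge1$. If $F$ has multiplicity $\ge K$ at every nonzero point of $\mathbb F_q^n$ and $\deg F<(q-1)n+q(K-1)$, then $\tilde F_{K-1}=0$.

*Proof.* By (5), by $g_i(p+x(y))=y_i$, and by (6) with $z=x(y)$,
$$\sum_{p\in\mathbb F_q^n}\tilde F_p(y)=\sum_\beta y^\beta\sum_pr_\beta(p+x(y))=(-1)^n\sum_\beta\tau(r_\beta)\,y^\beta.$$
Take the component of degree $K-1$. On the left, $\tilde F_p$ has order $\ge K$ for $p\ne\vec0$, so only $p=\vec0$ contributes: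
$$\tilde F_{K-1}=(-1)^n\sum_{|\beta|=K-1}\tau(r_\beta)\,y^\beta.$$
On the right, $|\beta|=K-1$ gives $\deg r_\beta\le\deg F-q(K-1)<(q-1)n$ by (5). The monomial $\prod x_i^{q-1}$ has degree $(q-1)n$, so $\tau(r_\beta)=0$. $\square$

*Example.* For $F=x^6-1$ above ($q=3$, $n=1$), the multiplicity at $1$ and $2$ is $3$, and $6<2+3\cdot2$, so the lemma with $K=3$ says $\tilde F_2=0$. Indeed $\tilde F=-1+(y+y^3+\cdots)^6=-1+y^6+\cdots$.

Lemma 5 settles the case $t=k-1$ at once. Take $K=k$: the component $\tilde F_{k-1}$ is the lowest form of $\tilde F$, hence nonzero, so $\deg F\ge(q-1)n+q(k-1)$. Now each layer earns $q$.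

## 8. Multipliers that raise the order at the origin: proof of Theorem 2

When $t<k-1$, Lemma 5 with $K=k$ says only that $\tilde F_{k-1}=0$, which is no contradiction: the nonzero lowest form of $\tilde F$ sits in degree $t$. We must raise the order at the origin by $j-1=k-1-t$ *relative to the other points*. So multiply by a polynomial $G$ with multiplicity $\ge b$ everywhere and exactly $b+(j-1)$ at $\vec 0$. The threshold in Lemma 5 then rises by $qb$, so the price of $G$ is the excess $\deg G-qb$.

The obvious choice, $G=x_1^{j-1}$ with $b=0$, has price $j-1$. One can do better by using all linear forms in a few variables at once.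

**Step 1. Build a multiplier with gain $q^e$ and price $1$.** For $e\ge0$ let
$$b_e=1+q+\dots+q^{e-1}=\frac{q^e-1}{q-1}\quad(b_0=0),\qquad\text{so}\quad b_{e+1}=b_e+q^e=qb_e+1.$$

**Lemma 6.** Let $n\ge e+1$, and let $G_e$ be the product of the nonzero linear forms in $x_1,\dots,x_{e+1}$, one from each class of proportional forms. Then $\deg G_e=qb_e+1$; $G_e$ has multiplicity $\ge b_e$ at every point of $\mathbb F_q^n$; and $G_e$ has multiplicity exactly $b_e+q^e$ at $\vec0$.

*Proof.* There are $(q^{e+1}-1)/(q-1)=b_{e+1}$ classes, so $\deg G_e=b_{e+1}=qb_e+1$. A nonzero linear form has multiplicity $1$ where it vanishes and $0$ elsewhere, so the multiplicity of $G_e$ at $p$ is the number of its factors that vanish at $p$. At $\vec0$ all $b_{e+1}=b_e+q^e$ vanish. In general let $p'=(p_1,\dots,p_{e+1})$. If $p'=0$, again all $b_{e+1}\ge b_e$ factors vanish. If $p'\ne0$, the forms that vanish at $p$ are those whose coefficient vectors lie in the $e$-dimensional space $(p')^\perp\le\mathbb F_q^{e+1}$; there are $q^e-1$ nonzero ones, in $b_e$ classes. $\square$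

*Example.* $G_0=x_1$ (gain $1$, price $1$). For $q=3$, $G_1=x_1x_2(x_1+x_2)(x_1-x_2)=x_1^3x_2-x_1x_2^3$: degree $4=3\cdot1+1$, multiplicity $4$ at $\vec0$ and $\ge1$ everywhere. It raises the relative order by $3$ for price $1$, where $x_1^3$ would have price $3$.

*Remark (why the price is one).* Up to a nonzero scalar, $G_e$ is the Moore determinant $\det(x_i^{q^r})_{1\le i\le e+1,\,0\le r\le e}$. For a form $\ell=\sum c_ix_i$ with, say, $c_h\neq 0$, replacing row $h$ by the combination $\sum c_i\,\mathrm{row}_i=(\ell,\ell^q,\dots,\ell^{q^e})$ multiplies the determinant by $c_h$ and shows that it is divisible by $\ell$. Hence $G_e$ divides it. Both have degree $b_{e+1}$, and the determinant is nonzero, since $\prod_ix_i^{q^{i-1}}$ arises from one permutation only. Column operations turn the rows $(g_i,g_i^q,\dots,g_i^{q^{e-1}},x_i)$ into $(-x_i^q,-x_i^{q^2},\dots,-x_i^{q^e},x_i)$: add to $g_i^{q^{r}}=x_i^{q^{r}}-x_i^{q^{r+1}}$ the previous new column (for $r=0$, subtract the column $x_i$). So $G_e$ is, up to a scalar, the determinant with rows $(g_i,\dots,g_i^{q^{e-1}},x_i)$.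 Expanded along the last column, this is $\sum_ic_i(g)x_i$ with $c_i$ homogeneous of degree $b_e$ in the $g$'s: $b_e$ factors $g$, each paid for in full by Lemma 5, and one single linear factor.

**Step 2. Assemble a multiplier with gain exactly $j-1$.** Let $F,k,t,j$ be as in Theorem 2. Write $j-1=\sum_e\alpha_eq^e$ with digits $0\le\alpha_e<q$, and put
$$s=\sum_e\alpha_e=s_q(j-1),\qquad b=\sum_e\alpha_eb_e,\qquad G=\prod_eG_e^{\alpha_e}.$$
If $j=1$, then $G=1$. If $j\ge2$, the largest $e$ with $\alpha_e\ne0$ is $\lfloor\log_q(j-1)\rfloor$, and $G_e$ needs $e+1$ variables; this is exactly the hypothesis $n\ge1+\lfloor\log_q(j-1)\rfloor$. By Lemma 6,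
$$\deg G=qb+s,\qquad \text{multiplicity}\ge b\text{ everywhere},\qquad\text{multiplicity exactly }\sum_e\alpha_e(b_e+q^e)=b+j-1\text{ at }\vec0.$$

**Step 3. Apply Lemma 5 to $FG$.** Suppose, against (3), that $\deg F<(q-1)n+q(k-1)-s$. Put $K=k+b\ge1$. At every nonzero point $FG$ has multiplicity $\ge K$, and
$$\deg(FG)<(q-1)n+q(k-1)-s+qb+s=(q-1)n+q(K-1).$$
Lemma 5 gives that the component of degree $K-1$ of $\tilde F\tilde G$ is $0$. But the order of $\tilde F\tilde G$ is the multiplicity of $FG$ at $\vec0$, which is $t+b+j-1=k+b-1=K-1$. So this component is nonzero, a contradiction. This proves (3).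

**Step 4. Pass to $f_q(n,k)$.** Let $k\ge2$ and $n\ge1+\lfloor\log_q(k-1)\rfloor$, let $\mathcal H$ be admissible for $k$, and let $F$ be its product polynomial. The origin is covered $t\le k-1$ times, so $j-1=k-1-t\in\{0,\dots,k-1\}$, the hypothesis on $n$ in (3) holds, and $|\mathcal H|=\deg F\ge(q-1)n+q(k-1)-s_q(j-1)$. Taking the worst case over $j$ gives the left side of (4). The right side is the covering of Section 5: $(q-1)(n+1)+q(k-2)=(q-1)n+q(k-1)-1$. $\blacksquare$

**Corollary 3(a).** For $k=2$ the condition on $n$ is $n\ge1$, and $\max(s_q(0),s_q(1))=1$. The two sides of (4) coincide: $f_q(n,2)=(q-1)n+q-1=(q-1)(n+1)$. $\blacksquare$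

**Corollary 3(c).** For $k=3$ and $q\ge3$ the condition on $n$ is again $n\geq 1$, since $\lfloor\log_q2\rfloor=0$, and $\max(s_q(0),s_q(1),s_q(2))=2$. So (4) reads $(q-1)n+2q-2\le f_q(n,3)\le(q-1)n+2q-1$, that is, $(q-1)(n+2)\le f_q(n,3)\le(q-1)(n+2)+1$. $\blacksquare$

**The exact point where the attempt stalls.** Let $k=3$, where the formula reads $(q-1)n+2q-1$. By (3), a covering with $t=2$ has at least $(q-1)n+2q$ members, and one with $t=1$ has at least $(q-1)n+2q-1$. With $t=0$ we need gain $2$. For $q=2$ the polynomial $G_1$ gives it at price $1$ (when $n\ge2$), and the formula is met. For $q\ge3$ the price is $s_q(2)=2$, and we fall short of the formula by exactly one. So if the formula fails for $k=3$, it fails by one, with the origin uncovered.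

## 9. What $2n+4$ hyperplanes of $\mathbb F_3^n$ must satisfy: proof of Theorem 4

Let $q=k=3$. A covering that beats the formula has $2n+4$ members, the least number that (4) allows. Lemma 5 says more about it than its size.

**Step 1. A counting rule that will turn equations into multiplicities.**

**Lemma 7.** If $w\in\mathbb F_3^m$ satisfies $w\cdot\mathbf 1=0$ and $w\cdot w=c$, then $N_1(w)\equiv N_2(w)\equiv2c\pmod3$.

*Proof.* $w\cdot\mathbf 1=N_1+2N_2=N_1-N_2$ and $w\cdot w=N_1+4N_2=N_1+N_2$ in $\mathbb F_3$. So $N_1\equiv N_2$ and $2N_1\equiv c$; multiply by $2$. $\square$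

**Step 2. Necessity: the hyperplanes miss the origin.** Let $\mathcal H$ be admissible for $k=3$ with $|\mathcal H|=2n+4$, and let the origin be covered $t\leq 2$ times. By (3), $t=2$ would force $|\mathcal H|\ge2n+6$ (here $s_3(0)=0$), and $t=1$ would force $|\mathcal H|\ge2n+5$ (here $s_3(1)=1$, and $n\ge1$ suffices). So $t=0$. Every member has the form $\{a_i\cdot x=1\}$ with $a_i\ne0$, and up to a nonzero scalar the product polynomial is $F=\prod_{i=1}^{2n+4}(1-a_i\cdot x)$.

**Step 3. Necessity: two components of $\tilde F$ vanish.** $F$ has multiplicity $\ge3$ at all nonzero points. Lemma 5 with $K=3$ has threshold $2n+6$.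

* $\deg F=2n+4<2n+6$, so $\tilde F_2=0$.
* Let $\ell$ be a nonzero linear form. $\ell F$ still has multiplicity $\ge3$ at nonzero points, and $\deg(\ell F)=2n+5<2n+6$. So the degree $2$ component of $\tilde\ell\tilde F$ vanishes. Since $x_i(y)=y_i+y_i^3+\cdots$, we have $\tilde\ell=\ell(y)+(\text{degree}\ge3)$, and this component is $\ell(y)\tilde F_1$. Hence $\tilde F_1=0$.

**Step 4. Necessity: translate into equations for the $a_i$.** As $x(y)=y+(\text{degree}\ge3)$, the components of $\tilde F$ of degrees $1$ and $2$ are those of $\prod(1-a_i\cdot y)$: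
$$\tilde F_1=-\sum_ia_i\cdot y,\qquad 2\tilde F_2=2\sum_{i<h}(a_i\cdot y)(a_h\cdot y)=\Big(\sum_ia_i\cdot y\Big)^2-\sum_i(a_i\cdot y)^2.$$
So $\sum a_i=0$, and then $\sum_i(a_i\cdot y)^2=0$ as a polynomial in $y$. Let $A=\sum a_ia_i^T$, a symmetric matrix; the polynomial is $y^TAy$, with coefficient $A_{hh}$ at $y_h^2$ and $2A_{hl}$ at $y_hy_l$ for $h<l$. As $2\ne0$ in $\mathbb F_3$, $A=0$. Finally, every $x\ne0$ is covered at least once, which is the last condition.

**Step 5. Sufficiency: covered once implies covered three times.** Conversely, let the $a_i$ satisfy the four conditions. For $x\ne0$ let $w=(a_i\cdot x)_i\in\mathbb F_3^{2n+4}$. Then $w\cdot\mathbf 1=(\sum a_i)\cdot x=0$ and $w\cdot w=x^T(\sum a_ia_i^T)x=0$. By Lemma 7, $N_1(w)\equiv0\pmod3$. The number of members through $x$ is $N_1(w)\ge1$, so it is at least $3$. The origin is uncovered. $\blacksquare$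

*Example.* $n=2$, with $a_i$ the eight nonzero vectors of $\mathbb F_3^2$. They come in pairs $\pm a$, so $\sum a_i=0$. In $\sum a_ia_i^T$ the diagonal entries are $6=0$ (six vectors have a nonzero given coordinate), and the off-diagonal entry is $\sum_{a}a_1a_2=(\sum_c c)^2=0$. This is the covering of Section 5.

**The same conditions as a subspace.** Let $T=\{(a_i\cdot x)_i:x\in\mathbb F_3^n\}\le\mathbb F_3^{2n+4}$. The conditions of Theorem 4 say that $T\cdot T=0$ (this is $\sum a_ia_i^T=0$), that $T\cdot\mathbf 1=0$ (this is $\sum a_i=0$), that no coordinate vanishes identically on $T$ (this is $a_i\ne0$), and that $x\ne0$ always yields a word containing a $1$. The last condition makes $x\mapsto(a_i\cdot x)_i$ injective, so $\dim T=n$. We must find such subspaces for every $n$.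

## 10. Self-orthogonal ternary subspaces with two new coordinates per dimension: proof of Theorem 1

**A direct sum is too long.** For $n=1$ the word $(1,1,1,2,2,2)$ spans a suitable $T$, of length $6$. Direct sums of $n$ copies keep all the conditions, but their length is $6n$, and $6n>2n+4$ for $n\ge2$. We may add only *two* coordinates per dimension. Two coordinates cannot stand alone: a block $(a,b)$ with $a+b=0$ has $a^2+b^2=2a^2$, which is $0$ only for $a=0$. So the new word cannot be supported on the new coordinates. It must be $(\varphi,1,2)$ with an old part $\varphi$ that repairs the norm: $1+4=2$, hence $\varphi\cdot\varphi=1$.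

This repair has a second effect. A word $v+s\varphi$ with $s\neq0$ now has norm $1$, not $0$, and Lemma 7 gives $N_1\equiv N_2\equiv2\pmod 3$. This residue is not zero, so $N_1,N_2\ge2$ come for free, and the two new coordinates supply one more of each symbol.

**Lemma 8.** For every $n\ge1$ there is a subspace $T\le\mathbb F_3^m$, $m=2n+4$, with $\dim T=n$, such that

1. $T\cdot T=0$ and $T\cdot\mathbf 1=0$;
2. every nonzero $w\in T$ has $N_1(w)\ge3$ and $N_2(w)\ge3$;
3. no coordinate vanishes identically on $T$.

*Proof.* By induction on $n$.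

**Step 1. Start at $n=1$.** Let $T=\langle u\rangle$ with $u=(1,1,1,2,2,2)$. Then $u\cdot u=3+12=15=0$, $u\cdot\mathbf 1=9=0$, and both $u$ and $2u$ have $N_1=N_2=3$. All coordinates are nonzero.

**Step 2. Find $\varphi$ orthogonal to $T$ and to $\mathbf 1$ with $\varphi\cdot\varphi=1$.** Let $T$ be given for $n$, with $m=2n+4$. Since $N_2(\mathbf 1)=0$, condition 2 shows $\mathbf 1\notin T$, so $\dim(T+\langle\mathbf 1\rangle)=n+1$. Put
$$W=(T+\langle\mathbf 1\rangle)^\perp,\qquad\dim W=m-(n+1)=n+3.$$
By condition 1, $T\subseteq W$. The radical is $\mathrm{rad}(W)=W\cap W^\perp=W\cap(T+\langle\mathbf 1\rangle)$. It contains $T$ and lies in $T+\langle\mathbf 1\rangle$, so its dimension is $n$ or $n+1$. Hence $W/\mathrm{rad}(W)$ carries a nondegenerate symmetric form of dimension $3$ or $2$. Diagonalize it, with entries $\pm1$. If some entry is $1$, the form represents $1$. If not, it contains $\langle-1,-1\rangle$, because its dimension is at least $2$, and $-1-1=1$. In both cases there is $\varphi\in W$ with $\varphi\cdot\varphi=1$.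

**Step 3. Extend.** Put
$$T'=\{(v+s\varphi,\ s,\ 2s):v\in T,\ s\in\mathbb F_3\}\le\mathbb F_3^{m+2}.$$
The length is $m+2=2(n+1)+4$. The pair $(v,s)$ can be read off from the word, so $\dim T'=n+1$.

**Step 4. Check condition 1 for $T'$.** Since $T\cdot T=0$ and $\varphi\perp T$, the inner product of the words of $(v,s)$ and $(v',s')$ is
$$v\cdot v'+s'\,v\cdot\varphi+s\,\varphi\cdot v'+ss'\,\varphi\cdot\varphi+ss'+4ss'=ss'(1+1+4)=6ss'=0.$$
The coordinate sum of $(v+s\varphi,s,2s)$ is $v\cdot\mathbf 1+s\,\varphi\cdot\mathbf 1+3s=0$.

**Step 5. Check condition 2 for $T'$.** If $s=0$, the word is $(v,0,0)$ with $v\ne0$, and condition 2 for $T$ applies. If $s\ne0$, put $w=v+s\varphi$. Then $w\cdot\mathbf 1=0$ and $w\cdot w=s^2\,\varphi\cdot\varphi=1$, so Lemma 7 gives $N_1(w)\equiv N_2(w)\equiv2\pmod3$, and both are at least $2$. The new coordinates $s,2s$ are $1,2$ in some order, and add one to each count. So both counts are at least $3$.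

**Step 6. Check condition 3 for $T'$.** On old coordinates, take $s=0$ and use condition 3 for $T$. On the new ones, take $s=1$. $\square$

*Proof of Theorem 1.* First $k=3$. Take $T$ from Lemma 8 and a linear isomorphism $\mathbb F_3^n\cong T$. The $2n+4$ coordinates of $T$ become linear functionals $x\mapsto a_i\cdot x$ on $\mathbb F_3^n$, nonzero by condition 3. A point $x\neq0$ with word $w$ lies on exactly $N_1(w)\ge3$ of the hyperplanes $\{a_i\cdot x=1\}$, and $\vec0$ lies on none. So $f_3(n,3)\le2n+4$.

For $k\ge3$ add $k-3$ copies of a parallel class, three hyperplanes each. Nonzero points are covered at least $k$ times, and the origin exactly $k-3\le k-1$ times. The total is $2n+4+3(k-3)=2n+3k-5$. $\blacksquare$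

**The first two extensions by hand.** For $n=1$, $T=\langle(1,1,1,2,2,2)\rangle$, and $W$ consists of the words whose first three coordinates sum to $0$ and whose last three sum to $0$ (the two block sums $\sigma_1,\sigma_2$ satisfy $\sigma_1+2\sigma_2=0$ and $\sigma_1+\sigma_2=0$). Take $\varphi=(1,2,0,1,2,0)$, with $\varphi\cdot\varphi=10=1$. The new $T$ is spanned by the rows
$$(1,1,1,2,2,2,0,0),\qquad(1,2,0,1,2,0,1,2).$$
Its eight columns are exactly the eight nonzero vectors of $\mathbb F_3^2$: the covering of Section 5 again.

For the next step take $\varphi=(1,2,0,2,1,0,0,0)$. Its products with the two rows are $1+2+4+2=9=0$ and $1+4+2+2=9=0$, its coordinate sum is $6=0$, and $\varphi\cdot\varphi=10=1$. The third row is $(1,2,0,2,1,0,0,0,1,2)$, the first two being extended by zeros. Reading columns, we obtain ten planes in $\mathbb F_3^3$: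
$$x_i=1,\quad -x_i=1\quad(i=1,2,3),\qquad \epsilon_1x_1+\epsilon_2x_2+\epsilon_3x_3=1\quad(\epsilon_i=\pm1,\ \epsilon_1\epsilon_2\epsilon_3=1).$$
This list is invariant under permutations of the coordinates and under changing two signs. Up to these symmetries the nonzero points are $(1,0,0)$, $(1,1,0)$, $(1,1,1)$ and $(-1,-1,-1)$. The numbers of planes through them are, counting the first family and then the second, $1+2$, $2+1$, $3+0$ and $3+3$. So ten planes cover every nonzero point at least three times, where the formula asks for $11$.

## 11. The exact values of $f_3(n,k)$ for $k=3,4,5$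

It remains to prove Corollary 3(b), by combining the two halves. For $k=3,4,5$ the maximum of $s_3$ on $\{0,\dots,k-1\}$ is $2$, since $s_3(0),\dots,s_3(4)=0,1,2,1,2$. By (4),
$$f_3(n,k)\ge2n+3(k-1)-2=2n+3k-5,$$
valid for $n\ge1+\lfloor\log_3(k-1)\rfloor$, that is, for $n\ge1$ if $k=3$ and for $n\ge2$ if $k=4,5$. Theorem 1 gives the opposite inequality. Hence $f_3(n,3)=2n+4$ for all $n\ge1$, and $f_3(n,4)=2n+7$, $f_3(n,5)=2n+10$ for all $n\ge2$. $\blacksquare$
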